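# Reconstructing hypermatrices from decks of order $n^{2/3}$

## 1. Two words of length four, and decks in dimension $d$

Take the words $0110$ and $1001$ and read off their subwords of length two, at the positions $\{1,2\},\{1,3\},\{1,4\},\{2,3\},\{2,4\},\{3,4\}$:
$$0110:\quad 01,\,01,\,00,\,11,\,10,\,10;\qquad\qquad 1001:\quad 10,\,10,\,11,\,00,\,01,\,01 .$$
As multisets these lists are equal. Someone who is told only the six subwords, without their positions, cannot tell the two words apart. With subwords of length three the lists are $011,010,010,110$ and $100,101,101,001$, and the words are distinguished. How long must the subwords be, for words of length $n$? And what happens for $d$-dimensional arrays in place of words?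

**Definition (hypermatrices and subhypermatrices).** Let $d,n\ge1$ and $[n]=\{1,\dots,n\}$. An $n^{\times d}$-hypermatrix over a finite alphabet $\Sigma$ is a map $A:[n]^d\to\Sigma$; the basic case is $\Sigma=\{0,1\}$. For $k$-subsets $S_1,\dots,S_d\subseteq[n]$, each listed in increasing order, the restriction of $A$ to $S_1\times\dots\times S_d$ is a $k^{\times d}$-hypermatrix, called a subhypermatrix of order $k$. It is principal if $S_1=\dots=S_d$. We write $A|_I$ for the principal subhypermatrix on the index set $I$.

**Definition (decks).** The $k$-deck $\mathcal M_k(A)$ is the multiset of all subhypermatrices of order $k$, one for each $(S_1,\dots,S_d)$. The principal $k$-deck $\mathcal M_k^{\mathrm p}(A)$ is the multiset of all principal ones, one for each $k$-subset $S\subseteq[n]$.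

**Definition (reconstruction thresholds).** $\kappa_d(n)$ is the smallest $k$ such that any two distinct $n^{\times d}$-hypermatrices have distinct $k$-decks; $\kappa^{\mathrm p}_d(n)$ is the same with principal $k$-decks. Since the $n$-deck is $A$ itself, both are at most $n$.

For $d=1$ the two decks coincide, and the opening example says $\kappa_1(4)\ge3$. For $d=2$ they differ. Let $n=3$, $k=2$, and consider the three $3\times3$ matrices with a single $1$, placed at $(1,2)$, at $(1,3)$, or at $(2,3)$. If the $1$ is at $(i,i')$ with $i<i'$, the only $2$-set $S$ with $(i,i')\in S\times S$ is $\{i,i'\}$. So in all three cases the principal $2$-deck consists of one matrix with its $1$ in the upper right corner and two zero matrices. Hence $\kappa_2^{\mathrm p}(3)=3$. The full $2$-decks do tell the three apart. If the $1$ is at $(i_1,i_2)$, the number of members of the deck whose $1$ sits in cell $(1,1)$, $(1,2)$, $(2,1)$, $(2,2)$ is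
$$(3-i_1)(3-i_2),\quad (3-i_1)(i_2-1),\quad (i_1-1)(3-i_2),\quad (i_1-1)(i_2-1),$$
which gives $(2,2,0,0)$, $(0,4,0,0)$, $(0,2,0,2)$ in the three cases.

It is known that, for each fixed $d\ge3$ and all sufficiently large $n$, every binary $n^{\times d}$-hypermatrix is reconstructible from either deck as soon as $k\ge d^{\frac32d}n^{\frac d{d+1}}$. The exponent tends to $1$ as $d$ grows. The problem, from Xiande Zhang, Wenjie Zhong, "Reconstruction of hypermatrices from subhypermatrices", arXiv:2401.03906 (2024), is whether this is necessary: is there an absolute constant $\alpha\in(0,1)$ such that for every fixed $d\ge3$ we have $\kappa_d(n),\kappa_d^{\mathrm p}(n)\le c_dn^\alpha$, with $c_d$ depending only on $d$? The answer is yes, with $\alpha=2/3$ and $c_d=1000d^2$.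

**Theorem 1.** Over any finite alphabet, for all $d\ge1$ and $n\ge1$,
$$\kappa^{\mathrm p}_d(n)\le 1000\,d^{4/3}\,n^{2/3},\qquad \kappa_d(n)\le 1000\,d^{2}\,n^{2/3}.$$

Equivalently, every $n^{\times d}$-hypermatrix is determined by its $k$-deck for each integer $k\le n$ with $k\ge1000d^2n^{2/3}$, and by its principal $k$-deck for each integer $k\le n$ with $k\ge1000d^{4/3}n^{2/3}$ (that larger $k$ only help is Lemma 2 below). Whether the exponent $2/3$ can be lowered is not decided here.

## 2. One-cell moments and the exponent $d/(d+1)$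

The counts in the $3\times 3$ example suggest a first approach: for each cell, count the members of the deck that have a $1$ there. Let $A$ be binary. For $j\in[k]^d$ the number of members of $\mathcal M_k(A)$ with a $1$ in cell $j$ is
$$\sum_{i\in[n]^d}A(i)\prod_{t=1}^dh_{j_t}(i_t),\qquad h_j(i)=\binom{i-1}{j-1}\binom{n-i}{k-j},$$
because $i_t$ has rank $j_t$ in $S_t$ for exactly $h_{j_t}(i_t)$ sets $S_t$. The polynomials $h_1,\dots,h_k$ have degree $k-1$. On the points $i=1,\dots,k$ we have $h_j(i)=0$ for $i<j$ and $h_j(j)=\binom{n-j}{k-j}>0$, a triangular pattern, so they are linearly independent and form a basis of the polynomials of degree less than $k$. Therefore the one-cell counts carry exactly the information of the moments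
$$\sum_{i\in[n]^d}A(i)\,i_1^{a_1}\cdots i_d^{a_d},\qquad 0\le a_1,\dots,a_d<k .$$
In the opening example the zeroth moments of $0110$ and $1001$ are both $2$, the first moments are $2+3=1+4$, and the second moments are $4+9=13$ and $1+16=17$. Second moments are visible at $k=3$ and not at $k=2$.

This approach stops at a definite point. Each of the $k^d$ moments is an integer between $0$ and $n^d\cdot n^{d(k-1)}=n^{dk}$, so for $n\ge2$ it takes at most $n^{dk}+1\le n^{2dk}$ values. All the moments together take at most $2^{2dk^{d+1}\log_2n}$ joint values, while there are $2^{n^d}$ binary hypermatrices. If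
$$2d\,k^{d+1}\log_2n<n^d,$$
then two distinct hypermatrices share all the moments. For fixed $d$ and $\alpha<d/(d+1)$, any $k\le c\,n^\alpha$ satisfies this once $n$ is large. So one-cell moments alone cannot give an exponent below $d/(d+1)$. A better bound must use several cells of a deck member at once.

## 3. Windows of side about $n^{1/3}$

Here is the opening example again, read differently. Pad both words with two zeros on each side:
$$A=00\,0110\,00,\qquad B=00\,1001\,00 .$$
The first place where they differ is position $3$, where $A$ has $0$ and $B$ has $1$. Together with the two positions before it, this gives the windows $000$ in $A$ and $001$ in $B$. The window $000$ can overlap itself with shift $1$, as it does in $0000$. The window $001$ cannot occur at two places at distance $1$, because its last two letters differ. So choose $001$, and record its occurrences by the position of the last letter: in $A$ it occurs at $\{4\}$, in $B$ at $\{3,6\}$. We have replaced the cell by a pattern whose set of occurrences is sparse, and the two occurrence sets are different.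

In general we do the following. Take the lexicographically first cell $x$ with $A(x)\ne B(x)$ and a window of radius $R$ before $x$. A periodicity argument (Lemma 6) shows that one of the two windows, the one from $A$ or the one from $B$, has occurrences that are pairwise more than $R/2$ apart. Two obstacles remain.

1. The deck shows subarrays on arbitrary index sets, while an occurrence of the window lives on runs of consecutive integers. We need a polynomial weight on index sets that is concentrated on contiguous ones. A polynomial that vanishes at all wrong gaps would have degree about $N$, the side of the padded array, which is far too large. A polynomial that is very small there can have degree about $\sqrt{NR}$ (Lemma 7).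
2. We need a polynomial that separates two different $R/2$-separated sets of points. Degree about $N/R$ is enough (Lemma 8).

The order $k$ of the deck has to exceed these degrees. Up to factors depending on $d$, the costs $\sqrt{nR}$ and $n/R$ balance at $R=n^{1/3}$, and both are then $n^{2/3}$. The dimension does not enter the exponent.

Throughout, $\|\cdot\|$ is the max-norm, and $<$ on $\mathbb Z^d$ is the lexicographic order; it is compatible with addition, so $v,w>0$ implies $v+w>0$. A symbol of $\Sigma$ is fixed and called $0$.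

## 4. Smaller decks, padding, and passing to principal decks

**Lemma 2 (smaller decks).** For $m\le k\le n$ the principal $k$-deck determines the principal $m$-deck. For $s_1,\dots,s_d\in\{1,\dots,k\}$ the $k$-deck determines the multiset of all $s_1\times\dots\times s_d$ subarrays, one for each choice of $S_1,\dots,S_d\subseteq[n]$ with $|S_t|=s_t$; in particular it determines the $k'$-deck for all $k'\le k$.

*Proof.* List all principal subhypermatrices of order $m$ of all members of the principal $k$-deck. Each $m$-set lies in exactly $\binom{n-m}{k-m}$ $k$-sets, so this list is the principal $m$-deck with all multiplicities multiplied by $\binom{n-m}{k-m}$. For the second claim the multiplier is $\prod_t\binom{n-s_t}{k-s_t}$. $\square$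

So if $k$-decks determine $A$, then so do $k'$-decks for $k\le k'\le n$.

**Lemma 3 (padding).** Let $A^+$ on $[n+2R]^d$ be $A$, shifted by $R$ in each coordinate, and surrounded by zeros. For $k\le n$, the principal $k$-deck of $A$ determines that of $A^+$.

*Proof.* Let a $k$-set $S$ have $a$ elements in the left pad $[1,R]$, $s$ in the core $[R+1,R+n]$ and $b$ in the right pad. Then $A^+|_S$ has, on the ranks $a+1,\dots,a+s$, the principal subhypermatrix of $A$ given by the core part of $S$, and zeros elsewhere. So it is determined by $a,s,b$ and a member of the principal $s$-deck of $A$, and each member is used $\binom Ra\binom Rb$ times (for $s=0$ the array is zero). Since $s\le k$, Lemma 2 provides the principal $s$-deck. $\square$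

The next lemma makes it sufficient to treat principal decks.

**Lemma 4.** $\kappa_d(n)\le\kappa_d^{\mathrm p}(dn)$.

*Proof.* Let $k=\kappa^{\mathrm p}_d(dn)$. If $k>n$, the claim follows from $\kappa_d(n)\le n$. Let $k\le n$. Place $A$ in an off-diagonal corner of a larger array: define $\hat A$ on $[dn]^d$ by
$$\hat A(i_1,\dots,i_d)=A(i_1,\,i_2-n,\dots,i_d-(d-1)n)\quad\text{if } i_t\in((t-1)n,tn]\text{ for all }t,$$
and $\hat A=0$ otherwise. For a $k$-set $S\subseteq[dn]$ let $S_t\subseteq[n]$ be the part of $S$ in the $t$-th block $((t-1)n,tn]$, shifted back by $(t-1)n$, and let $s_t=|S_t|\le k$. The array $\hat A|_S$ is determined by $(s_1,\dots,s_d)$ and the restriction of $A$ to $S_1\times\dots\times S_d$; if some $s_t=0$ it is zero. As $S$ runs over the $k$-sets with given $(s_t)$, the tuple $(S_1,\dots,S_d)$ runs once over all tuples with these sizes. By Lemma 2, the $k$-deck of $A$ determines the principal $k$-deck of $\hat A$. By the choice of $k$ this determines $\hat A$, hence $A$. $\square$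

If the first bound of Theorem 1 holds, then $\kappa_d(n)\le1000\,d^{4/3}(dn)^{2/3}=1000\,d^2n^{2/3}$. Only the principal case remains.

## 5. Polynomial weights on index sets

The following lemma is the only way in which equality of decks will be used. Its case $d=m=1$ is the statement that equal $k$-decks have equal moments up to degree $k-1$.

**Lemma 5.** Let $A,B$ on $[N]^d$ have equal principal $k$-decks and let $1\le m\le k\le N$. For every real function $F$ on $\Sigma^{m^{\times d}}$ and every real polynomial $P(t_1,\dots,t_m)$ of total degree at most $k-m$,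
$$\sum_{I=\{i_1<\dots<i_m\}\subseteq[N]}\bigl(F(A|_I)-F(B|_I)\bigr)P(i_1,\dots,i_m)=0 .$$

For instance, let $m=2$ and $k=3$. Summing $F$ over the first and third elements of all $3$-sets $S$ gives $\sum_{i_1<i_2}F(A|_{\{i_1,i_2\}})(i_2-i_1-1)$, because there are $i_2-i_1-1$ choices for the middle element. This is a quantity read off from the $3$-deck, with a weight of degree $1=k-m$. The proof does this in general.

*Proof.* Let $m\le k'\le k$ and let $b_0,\dots,b_{m-1}\ge0$ be integers with sum $k'-m$. Put $j_1=b_0+1$ and $j_{l+1}=j_l+b_l+1$, so that $j_m=k'$. For a $k'$-set $S$ let $S_j$ be the set of its elements of ranks $j_1,\dots,j_m$. The array $A|_{S_j}$ can be read off from $A|_S$, so $\sum_SF(A|_{S_j})$ is determined by the principal $k'$-deck, hence by the principal $k$-deck (Lemma 2). It is therefore the same for $A$ and $B$.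

Now group the sets $S$ by $I=S_j=\{i_1<\dots<i_m\}$. Put $a_0=i_1-1$ and $a_l=i_{l+1}-i_l-1$ for $1\le l\le m-1$. To obtain $S$ from $I$ one chooses $b_0$ elements below $i_1$ and $b_l$ elements strictly between $i_l$ and $i_{l+1}$; there are none above $i_m$. So
$$\sum_SF(A|_{S_j})=\sum_IF(A|_I)\prod_{l=0}^{m-1}\binom{a_l}{b_l}.$$
This proves the lemma for the weights $\prod_l\binom{a_l}{b_l}$ with $\sum b_l\le k-m$. These products form a basis of the polynomials of total degree at most $k-m$ in $a_0,\dots,a_{m-1}$, and $(a_0,\dots,a_{m-1})$ is an invertible affine function of $(i_1,\dots,i_m)$. By linearity the lemma holds for all $P$. $\square$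

## 6. Windows that cannot overlap themselves closely

Let
$$Q=\{u\in\mathbb Z^d:\ \|u\|\le R,\ u\le0\},$$
where $u\le0$ refers to the lexicographic order, so $0\in Q$. For $d=2$, $R=1$ this is $\{(-1,-1),(-1,0),(-1,1),(0,-1),(0,0)\}$. A window is a map $W:Q\to\Sigma$.

**Definition (occurrence).** $W$ occurs in $M:[N]^d\to\Sigma$ at $y\in[R+1,N-R]^d$ if $M(y+u)=W(u)$ for all $u\in Q$.

In the example of Section 3 we had $d=1$, $R=2$, $Q=\{-2,-1,0\}$, and the two windows $000$ and $001$ differed only at $0\in Q$. One of them had close occurrences, the other did not. The next lemma says that this is not an accident.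

**Lemma 6.** Let $W_a,W_b:Q\to\Sigma$ agree on $Q\setminus\{0\}$, with $W_a(0)=a\ne b=W_b(0)$. Then for some $c\in\{a,b\}$, in every $M$, any two distinct occurrences of $W_c$ are at distance greater than $R/2$.

*Proof.* Suppose that $W_c$ occurs in some $M$ at two distinct points at distance at most $R/2$. Call the lexicographically larger one $y$ and the other one $y-v$, so $v>0$ and $\|v\|\le R/2$. Whenever $u$ and $u+v$ both lie in $Q$,
$$W_c(u)=M(y+u)=M\bigl((y-v)+(u+v)\bigr)=W_c(u+v).$$
So $W_c$ has period $v$. If the lemma fails, then $W_a$ has a period $v$ and $W_b$ has a period $w$ (possibly coming from another $M$), with $v,w>0$ and $\|v\|,\|w\|\le R/2$.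

The points $-v$, $-w$, $-v-w$ are all negative and have norm at most $R$, so they lie in $Q\setminus\{0\}$. Taking $u=-v$ and $u=-w$ in the period relations gives $W_a(-v)=W_a(0)=a$ and $W_b(-w)=W_b(0)=b$. We now compute the value at $-v-w$ in two ways, using the two periods and the fact that the windows agree off $0$:
$$W_a(-v-w)=W_a(-w)=W_b(-w)=b,\qquad W_b(-v-w)=W_b(-v)=W_a(-v)=a .$$
But $W_a(-v-w)=W_b(-v-w)$, so $a=b$, a contradiction. $\square$

## 7. Chebyshev polynomials that isolate contiguous blocks

Consider $\ell$ increasing integers in $[N]$ with first element $z$ and last element $z+g$. They are consecutive exactly when $g=\ell-1$. For given $z$ and $g$ there are $\binom{g-1}{\ell-2}$ choices of the interior elements. So we want a polynomial $q$ in the gap $g$, with $q(\ell-1)=1$, so small at the other gaps that it beats this binomial coefficient.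

Recall that the Chebyshev polynomial $T_D$ of degree $D$ satisfies $T_D(\cos\theta)=\cos D\theta$ and $T_D(\cosh x)=\cosh Dx$. Thus $|T_D|\le1$ on $[-1,1]$, and $T_D$ is increasing on $[1,\infty)$ with $T_D(1)=1$ for $D\ge1$.

**Lemma 7.** For integers $2\le\ell\le N$ there is a polynomial $q$ with $\deg q\le70\sqrt{N\ell}$, $q(\ell-1)=1$, and
$$\sum_{g=\ell}^{N-1}\binom{g-1}{\ell-2}|q(g)|\le e^{-\ell}.$$

*Proof.* **Step 1. Short range.** This step disposes of the case $N\le4\ell$, where exact interpolation is cheap. Take $q(t)=\prod_{g=\ell}^{N-1}\frac{t-g}{\ell-1-g}$. Its degree is at most $N=\sqrt N\sqrt N\le2\sqrt{N\ell}$, and the sum is $0$. From now on $N>4\ell$.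

**Step 2. Killing the gaps next to $\ell-1$.** This step makes the polynomial vanish at the gaps too close to $\ell-1$ for Chebyshev damping. Put $q_0(t)=\prod_{g=\ell}^{2\ell-1}\frac{t-g}{\ell-1-g}$, of degree $\ell$. It vanishes at $\ell,\dots,2\ell-1$ and $q_0(\ell-1)=1$. The denominators have product $\pm\ell!$, so for integers $g\ge2\ell$,
$$|q_0(g)|=\frac{(g-\ell)(g-\ell-1)\cdots(g-2\ell+1)}{\ell!}=\binom{g-\ell}{\ell}\le\binom g\ell .$$
For such $g$ we also have $\binom{g-1}{\ell-2}\le\binom{g-1}{\ell-1}\le\binom g\ell$, since $\ell-1\le(g-1)/2$. So what remains to be beaten at $g$ is at most $\binom g\ell^2$.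

**Step 3. One damping factor per dyadic scale.** This step provides, for gaps of size about $2^i\ell$, a factor smaller than $\binom g\ell^{-2}$. For $i\ge1$ with $a_i:=2^i\ell\le N-1$ let
$$\varphi_i(t)=\frac{N+a_i-2t}{N-a_i},\qquad D_i=\bigl\lceil 8i\sqrt{N\ell}\,2^{-i/2}\bigr\rceil,\qquad q_i(t)=\frac{T_{D_i}(\varphi_i(t))}{T_{D_i}(\varphi_i(\ell-1))}.$$
The affine map $\varphi_i$ sends $[a_i,N]$ onto $[-1,1]$, with $\varphi_i(a_i)=1$. Moreover, since $\ell\le a_i/2$,
$$\varphi_i(\ell-1)=1+\frac{2(a_i-\ell+1)}{N-a_i}\ge1+\frac{a_i}N .$$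
For $0\le x\le1$ the power series gives $\cosh x\le1+(\cosh1-1)x^2\le1+x^2$. Hence $\operatorname{arccosh}(1+\varepsilon)\ge\sqrt\varepsilon$ and
$$T_D(1+\varepsilon)\ge\tfrac12e^{D\sqrt\varepsilon}\qquad(0\le\varepsilon\le1).$$
On $[\ell-1,a_i]$ the value $\varphi_i(t)$ lies between $1$ and $\varphi_i(\ell-1)$, so $0<q_i\le1$ there. On $[a_i,N]$ the numerator of $q_i$ has absolute value at most $1$, so
$$|q_i|\le\min\bigl(1,2e^{-D_i\sqrt{a_i/N}}\bigr)\le\min\bigl(1,2e^{-8i\ell}\bigr)\quad\text{on }[a_i,N],$$
because $D_i\sqrt{a_i/N}\ge8i\sqrt{N\ell}\,2^{-i/2}\cdot2^{i/2}\sqrt{\ell/N}=8i\ell$. In particular $|q_i|\le1$ on all of $[\ell-1,N]$.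

**Step 4. The sum.** This step multiplies the factors and verifies the bound. Let $q=q_0\prod_iq_i$; then $q(\ell-1)=1$. The gaps $\ell\le g\le2\ell-1$ contribute $0$. Every other $g\le N-1$ satisfies $a_i\le g<a_{i+1}$ for some admissible $i$, and there
$$\binom g\ell^2\le\Bigl(\frac{eg}\ell\Bigr)^{2\ell}\le\bigl(e\,2^{i+1}\bigr)^{2\ell}\le e^{4.8\,i\ell},$$
since $2+2(i+1)\log2\le3.39+1.39\,i\le4.8\,i$ for $i\ge1$. There are at most $2^i\ell$ such $g$, and each contributes at most $e^{4.8i\ell}\cdot2e^{-8i\ell}$. Therefore
$$\sum_{g=\ell}^{N-1}\binom{g-1}{\ell-2}|q(g)|\le\sum_{i\ge1}2^i\ell\cdot2e^{-3.2i\ell}=\frac{4\ell e^{-3.2\ell}}{1-2e^{-3.2\ell}}\le4.2\,\ell e^{-3.2\ell}\le e^{-\ell},$$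
where we used $2e^{-3.2\ell}\le2e^{-6.4}<0.004$, and $4.2\,\ell\le e^{2.2\ell}$ for $\ell\ge2$.

**Step 5. The degree.** This step checks that the scales together cost only $O(\sqrt{N\ell})$. The number of indices $i$ is at most $\log_2(N/\ell)$. The function $\log_2y/\sqrt y$ has maximum $2/(e\log2)<1.07$, so this number is at most $1.07\sqrt{N/\ell}\le\sqrt{N\ell}$. With $x=2^{-1/2}$ we have $8\sum_{i\ge1}i2^{-i/2}=8x/(1-x)^2<66$. Finally $\ell\le\frac12\sqrt{N\ell}$ because $N>4\ell$. So
$$\deg q\le\ell+\sum_iD_i\le\bigl(\tfrac12+1+66\bigr)\sqrt{N\ell}\le70\sqrt{N\ell}.\qquad\square$$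

## 8. Polynomials that separate sparse sets

**Lemma 8.** Let $s,N\ge1$ be integers and $0<r\le N$. Let $D\ne E$ be subsets of $[N]^s$ such that distinct points of $D$ are at distance at least $r$, and likewise for $E$. Then there is a polynomial $p$ of total degree at most $170s^2N/r$ with
$$\sup_{[N]^s}|p|\le N\qquad\text{and}\qquad\Bigl|\sum_Dp-\sum_Ep\Bigr|\ge\tfrac12 .$$

The natural attempt is a polynomial bump of width comparable to $r$ centered at a point of $D\setminus E$. If $E$ has no point near the center, this works. It stops working when $E$ has a point very close by, for example at distance $1$, since the bump has nearly the same value at both points. In that case we multiply the bump by a linear function that vanishes at the nearby point of $E$, and we must choose the center so that this factor does no harm elsewhere.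

*Proof.* Points common to $D$ and $E$ do not change $\sum_Dp-\sum_Ep$, and deleting them keeps the sets different. So assume $D\cap E=\emptyset$, and put $f=1_D-1_E$.

**Step 1. A one-variable kernel.** This step constructs a polynomial that equals $1$ at $0$ and decays like $1/|x|$, with a bound on its derivative. Let $M=2m+1$ be the least odd integer with $M\ge32N/r$. Then $M<32N/r+2$, and since $N/r\ge1$,
$$M-1\le\frac{33N}r,\qquad\frac M{2N}\le\frac{16}r+\frac1N\le\frac{17}r .$$
Let $F(x)=(-1)^mT_M(x)/(Mx)$. As $M$ is odd, $T_M$ is an odd polynomial, so $F$ is a polynomial of degree $M-1$. With $x=\sin\theta=\cos(\frac\pi2-\theta)$ we get $T_M(x)=\cos(\frac{M\pi}2-M\theta)=(-1)^m\sin M\theta$, so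
$$F=\frac{\sin M\theta}{M\sin\theta}=\frac1M\Bigl(1+2\sum_{j=1}^m\cos2j\theta\Bigr).$$
Therefore $F(0)=1$ and $|F(x)|\le\min\bigl(1,\frac1{M|x|}\bigr)$ on $[-1,1]$. Also $|dF/d\theta|\le\frac1M\sum_{j=1}^m4j=\frac{2m(m+1)}M=\frac{M^2-1}{2M}\le\frac M2$. For $|x|\le\frac12$ we have $\cos\theta\ge\frac{\sqrt3}2$, hence $|F'(x)|\le M/\sqrt3\le M$.

**Step 2. The bump in $s$ variables.** This step raises the kernel to a power large enough to beat the number of points at each distance. Let $\lambda=s+4$ and $B(\tau)=F(\tau/2N)^\lambda$. For $|\tau|\le N$ we have $|\tau/2N|\le\frac12$ and $2N/M\le r/16$, so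
$$|B(\tau)|\le\min\Bigl(1,\Bigl(\frac r{16|\tau|}\Bigr)^{\lambda}\Bigr),\qquad|B'(\tau)|\le\frac{\lambda M}{2N}\min\Bigl(1,\Bigl(\frac r{16|\tau|}\Bigr)^{\lambda-1}\Bigr)\le\frac{17\lambda}r\min\Bigl(1,\Bigl(\frac r{16|\tau|}\Bigr)^{\lambda-1}\Bigr).$$
For $y_0\in[N]^s$ put $p_0(z)=\prod_{t=1}^sB(z_t-y_{0,t})$. For real $z\in[1,N]^s$, $z\ne y_0$, let $\Delta=\|z-y_0\|$ and $\omega=r/(16\Delta)$. Looking at a coordinate that attains the max-norm gives
$$|p_0(z)|\le\min(1,\omega^\lambda).$$
If $\omega\le1$, then also
$$|\partial_tp_0(z)|\le\frac{17\lambda}r\,\omega^{\lambda-1}\qquad\text{for every }t .$$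
Indeed, if $t$ attains the max-norm, the factor $B'(z_t-y_{0,t})$ has this bound and the other factors are at most $1$ in absolute value. Otherwise some $t'\ne t$ attains it, the factor for $t'$ is at most $\omega^\lambda\le\omega^{\lambda-1}$, and the derivative factor is at most $17\lambda/r$.

**Step 3. Counting and matching.** This step bounds the number of points at each distance and decides which of the two constructions to use. A closed cube of side $\sigma r$ is covered by $(\lfloor\sigma\rfloor+1)^s$ half-open cubes of side $r$, and each of these contains at most one point of $D$ and at most one point of $E$, because two points in it are at distance less than $r$. Match $y\in D$ with $e\in E$ if $\|y-e\|<r/4$. Two partners of the same point would be at distance less than $r/2$ from each other, so every point has at most one partner.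

**Step 4. Some point $y_0\in D\cup E$ is unmatched.** Here the bump alone separates. Take $p=p_0$ centered at $y_0$. All other points of $D\cup E$ are at distance at least $r/4$ from $y_0$: those in its own set by separation, those in the other set because $y_0$ is unmatched. The points at distance in $[2^jr/4,2^{j+1}r/4)$, $j\ge0$, lie in a closed cube of side $2^jr$, so there are at most $2(2^j+1)^s\le2\cdot2^{(j+1)s}$ of them. There $\omega\le\frac1{4\cdot2^j}$, so $|p_0|\le(4\cdot2^j)^{-\lambda}$. The other points contribute to $\sum fp$ at most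
$$\sum_{j\ge0}2\cdot2^{(j+1)s}(4\cdot2^j)^{-s-4}=2^{s+1}4^{-s-4}\sum_{j\ge0}2^{-4j}<\tfrac12$$
in absolute value, while $|f(y_0)p(y_0)|=1$. So $|\sum fp|\ge\frac12$, and $\sup|p|\le1\le N$.

**Step 5. All points are matched.** Here we correct the bump by a linear factor. There is at least one matched pair. Let $(y_0,e_0)$, with $y_0\in D$ and $e_0\in E$, be a matched pair with the largest distance $\gamma=\|y_0-e_0\|$. Distinct integer points have distance at least $1$, so $1\le\gamma<r/4$, and every matched pair $(y,e)$ has $\|y-e\|\le\gamma$. Permuting coordinates, let $|y_{0,1}-e_{0,1}|=\gamma$. Put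
$$p=p_0\,\Lambda,\qquad\Lambda(z)=\frac{z_1-e_{0,1}}{y_{0,1}-e_{0,1}} .$$
Then $p(y_0)=1$, $p(e_0)=0$, and on $[N]^s$ we have $|\Lambda|\le N/\gamma\le N$, so $|p|\le N$.

Let $(y,e)$ be another matched pair, so $\|y-y_0\|\ge r$. A point $z$ on the segment from $y$ to $e$ is within $\gamma<r/4$ of $y$, so
$$\Delta\ge\|y-y_0\|-\tfrac r4\ge\tfrac34\|y-y_0\|\ge\tfrac34r .$$
Hence $\omega\le\frac1{12}$, $\gamma<\frac r4\le\frac\Delta3$, $|\Lambda(z)|\le\frac{\Delta+\gamma}\gamma\le\frac{4\Delta}{3\gamma}$, and $|\partial_1\Lambda|=\frac1\gamma$. The choice of $\gamma$ as the largest distance now pays: the displacement $\|y-e\|\le\gamma$ cancels the factor $1/\gamma$. By the mean value theorem, with suprema over the segment and with $\Delta/r=1/(16\omega)$,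
$$|p(y)-p(e)|\le\gamma\sup\sum_t|\partial_tp|\le\sup\Bigl(\omega^\lambda+\frac{4\Delta}3\cdot\frac{17s\lambda}r\,\omega^{\lambda-1}\Bigr)\le\sup\bigl(\omega^\lambda+1.42\,s\lambda\,\omega^{\lambda-2}\bigr)\le2s\lambda\,\sup\omega^{\lambda-2},$$
since $\frac{4\cdot17}{3\cdot16}<1.42$, $\omega^\lambda\le\omega^{\lambda-2}/144$ and $s\lambda\ge5$.

If $2^jr\le\|y-y_0\|<2^{j+1}r$ with $j\ge0$, then $\Delta\ge\frac34\cdot2^jr$, so $\omega\le\frac1{12\cdot2^j}$. Such $y\in D$ lie in a closed cube of side $2^{j+2}r$, so there are at most $(2^{j+2}+1)^s\le(5\cdot2^j)^s$ of them. As $\lambda-2=s+2$, all other pairs together contribute at most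
$$2s(s+4)\sum_{j\ge0}(5\cdot2^j)^s(12\cdot2^j)^{-(s+2)}=\frac2{144}\cdot\frac43\,s(s+4)\Bigl(\frac5{12}\Bigr)^s<\frac12 .$$
For the last inequality, $s(s+4)(5/12)^s\le2.1$: the values at $s=1,2$ are both $25/12$, and for $s\ge2$ the ratio of consecutive values is $\frac{(s+1)(s+5)}{s(s+4)}\cdot\frac5{12}\le\frac{21}{12}\cdot\frac5{12}<1$. Since the pair $(y_0,e_0)$ contributes exactly $1$, we get $|\sum fp|\ge\frac12$.

**Step 6. The degree.** This step bounds $\deg p$ in both cases. Since $\deg p_0=s\lambda(M-1)$,
$$\deg p\le s\lambda(M-1)+1\le33s(s+4)\frac Nr+1\le34s(s+4)\frac Nr\le170s^2\frac Nr,$$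
because $s(s+4)N/r\ge1$ and $s+4\le5s$. $\square$

## 9. The lexicographically first difference and its window

**Proposition 9.** Let $R\ge1$ be an integer, $N=n+2R$, and suppose $4dN^{d+1}<e^{2R+1}$. If $k\le n$ and
$$k\ \ge\ 3dR+\frac{340\,d^2N}R+122\,d\sqrt{NR},$$
then every $A\in\Sigma^{n^{\times d}}$ is determined by its principal $k$-deck.

*Proof.* Suppose that $A\ne B$ have the same principal $k$-deck.

**Step 1. A sparse pattern that distinguishes $A$ from $B$.** This step produces the window. Pad $A$ and $B$ by $R$ and keep their names; they now live on $[N]^d$, are $0$ outside $[R+1,n+R]^d$, and by Lemma 3 still have equal principal $k$-decks. Let $x$ be the lexicographically least point with $A(x)\ne B(x)$. Then $x\in[R+1,n+R]^d=[R+1,N-R]^d$, which is why we padded: the window around $x$ fits. Put $a=A(x)$ and $b=B(x)$. For $u\in Q\setminus\{0\}$ the point $x+u$ lies in $[N]^d$ and precedes $x$, so $A(x+u)=B(x+u)$; let $W_a(u)=W_b(u)$ be this common value, and let $W_a(0)=a$, $W_b(0)=b$. Take $c$ from Lemma 6 and put $W=W_c$. Then $W$ occurs at $x$ in exactly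 one of $A,B$, and in each of $A,B$ its occurrences are pairwise at distance greater than $R/2$.

**Step 2. Blocks.** In a principal subhypermatrix all coordinates use the same index set. This step describes the index sets that show a full window. Let $J_1<\dots<J_s$ be the maximal runs of consecutive integers in $\bigcup_t[x_t-R,x_t+R]\subseteq[N]$. Then $1\le s\le d$. With $\ell_j=|J_j|$ we have $\ell_j\ge2R+1$ and
$$m:=\sum_j\ell_j\le d(2R+1)\le3dR .$$
For each $t$ let $J_{\beta(t)}$ be the run containing $[x_t-R,x_t+R]$, and let $o(t)=x_t-\min J_{\beta(t)}$, so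
$$R\le o(t)\le\ell_{\beta(t)}-1-R .\tag{1}$$
Two small examples with $d=2$, $R=1$. If $x=(9,3)$, then $J_1=[2,4]$, $J_2=[8,10]$, $\beta(1)=2$, $\beta(2)=1$ and $o(1)=o(2)=1$. If $x=(5,6)$, there is one run $[4,7]$, with $\ell_1=4$, $o(1)=1$, $o(2)=2$.

Now move the blocks. Let $Z$ be the set of $z\in[N]^s$ with $z_j+\ell_j\le z_{j+1}$ for $j<s$ and $z_s+\ell_s-1\le N$; these are the starting points of disjoint blocks of lengths $\ell_1,\dots,\ell_s$, in this order, in $[N]$. For $z\in Z$ let $y(z)_t=z_{\beta(t)}+o(t)$. By (1), $y(z)\in[R+1,N-R]^d$. Every block contains $x_t$ for at least one $t$, so $\|y(z)-y(z')\|=\|z-z'\|$. Put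
$$D=\{z\in Z:\ W\text{ occurs in }A\text{ at }y(z)\},\qquad E=\{z\in Z:\ W\text{ occurs in }B\text{ at }y(z)\}.$$
Distinct points of $D$ are at distance greater than $R/2$, and likewise for $E$. The point $z^*=(\min J_1,\dots,\min J_s)$ lies in $Z$ and has $y(z^*)=x$, so it lies in exactly one of $D,E$. Hence $D\ne E$.

**Step 3. The polynomials.** This step collects the separating and isolating polynomials and adds up their degrees. Lemma 8 with $r=R/2\le N$ gives $p$ with
$$\deg p\le\frac{340\,s^2N}R\le\frac{340\,d^2N}R .$$
Lemma 7 with $\ell=\ell_j$ (note $3\le\ell_j\le N$) gives $q_j$, and by Cauchy–Schwarz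
$$\sum_j\deg q_j\le70\sqrt N\sum_j\sqrt{\ell_j}\le70\sqrt{N\,s\,m}\le70\sqrt{N\cdot d\cdot3dR}\le122\,d\sqrt{NR}.$$

**Step 4. The statistic.** This step defines the weight and the pattern test to which Lemma 5 is applied. For $I=\{i_1<\dots<i_m\}\subseteq[N]$ split the ranks $1,\dots,m$ into consecutive blocks of lengths $\ell_1,\dots,\ell_s$, and let $z_j(I)$, $e_j(I)$ be the first and the last element of $I$ in the $j$-th block. Put
$$P(I)=p\bigl(z_1(I),\dots,z_s(I)\bigr)\prod_{j=1}^sq_j\bigl(e_j(I)-z_j(I)\bigr).$$
This is a polynomial in $i_1,\dots,i_m$. By Step 3 and the hypothesis on $k$ its degree is at most $k-3dR\le k-m$; also $m\le k\le N$. For $X\in\Sigma^{m^{\times d}}$ let $F(X)=1$ if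
$$X\bigl((\rho_t+u_t)_t\bigr)=W(u)\ \text{ for all }u\in Q,\qquad\rho_t=\sum_{j<\beta(t)}\ell_j+o(t)+1,$$
and $F(X)=0$ otherwise. By (1) the ranks $\rho_t+u_t$ stay in the block $\beta(t)$. In the example $x=(9,3)$ we have $\rho=(5,2)$: the centers of the second and of the first block of three ranks. Lemma 5 gives
$$\sum_I\bigl(F(A|_I)-F(B|_I)\bigr)P(I)=0 .\tag{2}$$

**Step 5. Tight index sets.** This step shows that the contiguous part of (2) is large. Call $I$ tight if $e_j(I)-z_j(I)=\ell_j-1$ for all $j$, that is, if each block of $I$ is an interval. Tight sets correspond bijectively to $z\in Z$. For them the element of $I$ of rank $\rho_t+u_t$ is $z_{\beta(t)}+o(t)+u_t=y(z)_t+u_t$. Therefore $F(A|_I)=1$ exactly when $W$ occurs in $A$ at $y(z)$, that is, $F(A|_I)=1_D(z)$. In the same way $F(B|_I)=1_E(z)$. Since $q_j(\ell_j-1)=1$, we have $P(I)=p(z)$. So the tight sets contribute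
$$\sum_Dp-\sum_Ep$$
to (2), and this has absolute value at least $\frac12$ by Lemma 8.

**Step 6. The remaining index sets.** This step shows that everything else in (2) is smaller than $\frac12$. We have $|F(A|_I)-F(B|_I)|\le1$ and $|p|\le N$. There are at most $N^s$ choices of the starts $z_j$. Given the starts and the gaps $g_j=e_j-z_j\ge\ell_j-1$, there are at most $\prod_j\binom{g_j-1}{\ell_j-2}$ sets $I$. By Lemma 7,
$$\sum_{g=\ell_j-1}^{N-1}\binom{g-1}{\ell_j-2}|q_j(g)|\le1+e^{-\ell_j},$$
and the term $g=\ell_j-1$ is exactly $\binom{\ell_j-2}{\ell_j-2}\cdot1=1$. Expand the product over $j$ and remove the term in which all gaps are tight. This bounds the non-tight part of (2) by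
$$N\cdot N^s\Bigl[\prod_{j=1}^s(1+e^{-\ell_j})-1\Bigr]\le N^{d+1}\bigl(e^{\eta}-1\bigr),\qquad\eta=d\,e^{-2R-1},$$
since $\ell_j\ge2R+1$, $s\le d$ and $1+y\le e^y$. By hypothesis $\eta<\frac1{4N^{d+1}}\le1$, and $e^\eta-1\le2\eta$ for $0\le\eta\le1$. So the bound is at most $2dN^{d+1}e^{-2R-1}<\frac12$.

By Steps 5 and 6 the left side of (2) is not zero, a contradiction. $\square$

## 10. The choice $R\approx d^{2/3}n^{1/3}$ and the proof of Theorem 1

**Step 1. Small $n$.** This step removes the range where the bound is trivial. If $n\le10^9d^4$, then $n^{1/3}\le1000d^{4/3}$, so $\kappa_d^{\mathrm p}(n)\le n\le1000\,d^{4/3}n^{2/3}$. From now on $n>10^9d^4$, that is, $n^{1/3}>1000\,d^{4/3}$.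

**Step 2. The size of $k$.** This step evaluates the lower bound for $k$ in Proposition 9. In its terms $340d^2N/R$ and $122d\sqrt{NR}$, with $N\approx n$, the powers of $d$ and $n$ balance when $R^{3/2}$ is about $d\,n^{1/2}$. So put $R=\lceil d^{2/3}n^{1/3}\rceil\le2d^{2/3}n^{1/3}$. Then $2R\le4d^{2/3}n^{1/3}\le n$, because $n^{2/3}\ge4d^{2/3}$, and so $N=n+2R\le2n$. Hence

* $3dR\le6d^{5/3}n^{1/3}\le d^{4/3}n^{2/3}$, because $6d^{1/3}\le n^{1/3}$;
* $340\,d^2N/R\le340\,d^2\cdot2n/(d^{2/3}n^{1/3})=680\,d^{4/3}n^{2/3}$;
* $122\,d\sqrt{NR}\le122\,d\sqrt{4d^{2/3}n^{4/3}}=244\,d^{4/3}n^{2/3}$.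

The total is at most $925\,d^{4/3}n^{2/3}$.

**Step 3. The exponential condition.** This step verifies $4dN^{d+1}<e^{2R+1}$. The maximum of $\log y/y^{1/6}$ is $6/e<2.3$, so $\log(2n)\le2.3\,(2n)^{1/6}\le2.6\,n^{1/6}$. Since $n^{1/6}\ge31\,d^{2/3}\ge5.2\,d^{1/3}$,
$$(d+1)\log N\le2d\log(2n)\le5.2\,d\,n^{1/6}\le d^{2/3}n^{1/3}.$$
Also $\log(4d)\le4d\le d^{2/3}n^{1/3}$. Adding, $\log(4d)+(d+1)\log N\le2d^{2/3}n^{1/3}\le2R<2R+1$.

**Step 4. Conclusion for both decks.** This step applies Proposition 9 and then Lemma 4. Let $k=\lceil925\,d^{4/3}n^{2/3}\rceil$. Then $k\le1000\,d^{4/3}n^{2/3}<n$, the last inequality because $n^{1/3}>1000d^{4/3}$. All hypotheses of Proposition 9 hold, so distinct hypermatrices have distinct principal $k$-decks, and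
$$\kappa_d^{\mathrm p}(n)\le k\le1000\,d^{4/3}n^{2/3}.$$
This now holds for all $d,n\ge1$. By Lemma 4,
$$\kappa_d(n)\le\kappa_d^{\mathrm p}(dn)\le1000\,d^{4/3}(dn)^{2/3}=1000\,d^2n^{2/3}.\qquad\blacksquare$$
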